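# Splitting a Cayley–Bacharach set into linearly rich pieces

## A score on families of disjoint point sets

Fix an integer $d\ge 1$ and a finite set $Z$ of points in $\mathbb P^n=\mathbb P^n_{\mathbb F}$, where $\mathbb F$ is an algebraically closed field. For $S\subseteq Z$ let $r(S)$ be the dimension of the vector subspace of $\mathbb F^{n+1}$ spanned by $S$, with $r(\emptyset)=0$. For $S\neq\emptyset$ put $\delta(S)=r(S)-1$; this is the dimension of the projective span $\langle S\rangle$. If $|S|\ge 2$, then $\delta(S)\ge 1$, because the points are distinct.

**Definition (score).** For $S\subseteq Z$ with $|S|\ge 2$ put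
$$g(S)=|S|-d\,\delta(S)-1. \tag{1}$$
An *admissible family* is a family $\mathcal Z=\{Z_1,\dots,Z_k\}$, $k\ge 0$, of pairwise disjoint subsets of $Z$, each with at least two points. It need not cover $Z$. Its score is $\Phi(\mathcal Z)=\sum_i g(Z_i)$, and $\Phi=0$ for the empty family.

Call $S$ *rich* if $g(S)\ge 1$, that is, if $|S|\ge d\,\delta(S)+2$. A set of $m\geq 2$ points on a line has score $m-d-1$, so it is rich exactly when $m\ge d+2$. A set of $m$ points spanning a plane is rich exactly when $m\ge 2d+2$.

There are finitely many admissible families, so $\Phi$ has a maximum. Here are two examples with $d=2$.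

*Two skew lines in $\mathbb P^3$, four points on each.* The family consisting of the two quadruples has score $1+1=2$. The family $\{Z\}$ has score $8-6-1=1$. In fact $2$ is the maximum. A set spanning a plane has at most five points and score at most $0$. A set spanning a line is a pair with one point on each line (score $-1$) or lies on one of the two lines (score at most $1$, with equality only for the full quadruple). A set spanning $\mathbb P^3$ has score at most $1$, with equality only for $Z$. So the only sets of positive score are the two quadruples and $Z$, each of score $1$, and a disjoint family contains at most two of them.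

*Four points on a line and one point off it.* The quadruple alone scores $1$. Every other set has score at most $0$: a set spanning the plane scores at most $5-4-1=0$, and a pair containing the fifth point scores $-1$. An admissible family covering $Z$ cannot contain the quadruple, since the fifth point would be left alone. So covering families have score at most $0$, and no maximizing family covers $Z$.

The whole proof consists in showing that the second phenomenon is impossible when $Z$ has the Cayley–Bacharach property: then every family of maximal score covers $Z$. From this it follows quickly that such a family is a partition of $Z$ into rich sets, which is what we want to know about $Z$.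

## Cayley–Bacharach sets and the subspaces that contain them

**Definition (Cayley–Bacharach).** For a line bundle $\mathcal L$ on a projective variety $X$, a finite set of points $Z\subseteq X$ (a zero-dimensional reduced subscheme) is *Cayley–Bacharach for $\mathcal L$* if every $f\in H^0(X,\mathcal L)$ that vanishes on all but one point of $Z$ vanishes on all of $Z$.

We use this for $X=\mathbb P^n$ and $\mathcal L=\mathcal O(d)$, where $f$ is a form of degree $d$ in $n+1$ variables. The condition says that no degree-$d$ form singles out one point of $Z$. For points on $\mathbb P^1$: a nonzero binary form of degree $d$ has at most $d$ zeros, so any $d+2$ or more points are Cayley–Bacharach. If $1\le|Z|\le d+1$, a product of $d$ linear forms vanishes at all points of $Z$ except a chosen one, so $Z$ is not Cayley–Bacharach. On $\mathbb P^0$, a nonempty $Z$ is a single point, and $x_0^d$ does not vanish there, so only $Z=\emptyset$ is Cayley–Bacharach.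

The following conjecture comes from Ishan Banerjee, "Error terms for the motives of discriminant complements and a Cayley-Bacharach theorem", arXiv:2403.07272 (2024): a Cayley–Bacharach set for $\mathcal O(d)$ with few points lies on a union of linear subspaces of small total dimension. We shall prove it. The statement that carries the proof is a partition theorem.

**Theorem 1.** Let $d\ge 1$ and let $Z\subseteq\mathbb P^n$ be a nonempty finite set that is Cayley–Bacharach for $\mathcal O(d)$. Then there are $k\ge 1$ and a partition $Z=Z_1\sqcup\dots\sqcup Z_k$ with $\delta(Z_i)\ge 1$ and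
$$|Z_i|\ \ge\ d\,\delta(Z_i)+2\qquad(i=1,\dots,k).$$
In particular $|Z|\ge d\sum_i\dim\langle Z_i\rangle+2k$.

**Theorem 2 (the conjecture).** Let $d\ge 1$ and let $e\ge 0$ be an integer. If $Z\subseteq\mathbb P^n$ is Cayley–Bacharach for $\mathcal O(d)$ and $|Z|\le (e+1)d+1$, then $Z$ is contained in a union of positive-dimensional linear subspaces $L_1,\dots,L_k$ of $\mathbb P^n$ with $\sum_{i=1}^k\dim L_i\le e$.

**Theorem 3 (exact range).** Let $N(d,e)$ be the largest $N$ such that, for all $n$, every Cayley–Bacharach set $Z\subseteq\mathbb P^n$ for $\mathcal O(d)$ with $|Z|\le N$ lies in a union of positive-dimensional linear subspaces with dimension sum $\le e$. Then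
$$N(d,e)=(e+1)d+1\quad(d\ge 2),\qquad N(1,e)=\max(e+2,\,2e).$$

**Theorem 1 implies Theorem 2.** If $Z=\emptyset$, take $k=0$. Otherwise take the partition of Theorem 1 and put $L_i=\langle Z_i\rangle$, of dimension $\delta(Z_i)\ge 1$. Then
$$d\sum_i\dim L_i\ \le\ |Z|-2k\ \le\ (e+1)d+1-2\ <\ (e+1)d .$$
So $\sum\dim L_i<e+1$, and since both sides are integers, $\sum\dim L_i\le e$. $\square$

## Products of linear forms, and small cases by hand

The only degree-$d$ forms that the proof of Theorem 1 uses are products of linear forms. They yield the following property of a Cayley–Bacharach set $Z$ for $\mathcal O(d)$.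

> $(\ast)$ For no $p\in Z$ can $Z\setminus\{p\}$ be written as $S_1\cup\dots\cup S_d$ with $r(S_j\cup\{p\})>r(S_j)$ for all $j$.

**Proof of $(\ast)$.** The inequality $r(S_j\cup\{p\})>r(S_j)$ says that $p$ is not in the linear span of $S_j$. So there is a linear form $\ell_j$ that vanishes on $S_j$ but not at $p$ (if $S_j=\emptyset$, any linear form not vanishing at $p$). If this held for all $j$, the degree-$d$ form $\ell_1\cdots\ell_d$ would vanish on $Z\setminus\{p\}$ and not at $p$, against the Cayley–Bacharach property. $\square$

We say that $S$ *avoids* $p$ if $r(S\cup\{p\})>r(S)$. So $(\ast)$ says that $Z\setminus\{p\}$ is never covered by $d$ sets that avoid $p$.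

**At most $d+1$ points.** If $1\le|Z|\le d+1$, choose $p\in Z$. The other points number at most $d$, and each single point avoids $p$. So $Z\setminus\{p\}$ is covered by $d$ singletons or empty sets, which contradicts $(\ast)$. Hence $Z=\emptyset$, which is Theorem 2 for $e=0$.

**The case $d=1$.** Here $(\ast)$ says that each $p\in Z$ lies in the span of $Z\setminus\{p\}$. For nonempty $Z$ this gives $r(Z)=r(Z\setminus\{p\})\le|Z|-1$, that is, $|Z|\ge\delta(Z)+2$; in particular $|Z|\ge 2$ and $\delta(Z)\ge 1$. So Theorem 1 holds with $k=1$.

**At most five points, $d=2$.** Theorem 2 with $e=1$ claims that $Z$ lies on a line. By the first case, a nonempty $Z$ has at least four points.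

Let $|Z|=4$ and $Z=\{p,q_1,q_2,q_3\}$. Cover $Z\setminus\{p\}$ by $\{q_1\}$ and $\{q_2,q_3\}$. By $(\ast)$ the second set does not avoid $p$, so $p$ is on the line $q_2q_3$. In the same way $p$ is on $q_1q_2$. Both lines equal the line $pq_2$, so all four points are collinear.

Let $|Z|=5$ and $Z=\{p,q_1,\dots,q_4\}$. Write $q_i\sim q_j$ if $q_i$ and $q_j$ lie on the same line through $p$; this is an equivalence relation. For each of the three ways to split $\{q_1,\dots,q_4\}$ into two pairs, $(\ast)$ says that some pair does not avoid $p$, so its two members are equivalent. We get three equivalent pairs, from three different splittings. Two pairs from different splittings share a point, so the three pairs form a star or a triangle. In the star, all four $q_i$ are equivalent and $Z$ is collinear. In the triangle, say $q_1\sim q_2\sim q_3$. If $q_4\sim q_1$ as well, $Z$ is collinear. If not, $p,q_1,q_2,q_3$ lie on a line $L$ that does not contain $q_4$. Now change the point: $S_1=S_2=\{p,q_1,q_2,q_3\}$ avoids $q_4$, which contradicts $(\ast)$ at $q_4$.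

The last move will return. Once four collinear points have been found, they were put as a whole into one covering set.

## Submodular functions, matroids, and Edmonds' partition theorem

**Definition (submodular).** Let $E$ be a finite set. A function $\mu:2^E\to\mathbb Z$ is *submodular* if $\mu(X)+\mu(Y)\ge\mu(X\cup Y)+\mu(X\cap Y)$ for all $X,Y\subseteq E$.

The function $r$ on subsets of $Z$ is submodular. Indeed $\operatorname{span}(S\cup T)=\operatorname{span}(S)+\operatorname{span}(T)$ and $\operatorname{span}(S\cap T)\subseteq\operatorname{span}(S)\cap\operatorname{span}(T)$, and the dimension formula gives the inequality. For $p\in Z$ put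
$$r_p(S)=r(S\cup\{p\})-1\qquad(S\subseteq Z\setminus\{p\}). \tag{2}$$
This is the dimension of the span of the images of $S$ in the quotient of $\mathbb F^{n+1}$ by the line $p$. It is submodular too, because $(S\cup\{p\})\cap(T\cup\{p\})=(S\cap T)\cup\{p\}$, and $r_p(\emptyset)=0$.

**Definition (matroid).** A *matroid* on a finite set $E$ is a nonempty collection of subsets of $E$, called independent, such that subsets of independent sets are independent and, for every $X\subseteq E$, all maximal independent subsets of $X$ have the same size. This common size is the rank $\rho(X)$.

For vectors $(v_x)_{x\in E}$ in a vector space, the sets $I$ for which $(v_x)_{x\in I}$ is linearly independent form a matroid, with $\rho(X)=\dim\operatorname{span}\{v_x:x\in X\}$. So $r$ is a matroid rank function on $Z$, and $r_p$ is one on $Z\setminus\{p\}$.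

**Edmonds' partition theorem** (J. Edmonds, *Minimum partition of a matroid into independent subsets*, J. Res. Nat. Bur. Standards 69B (1965), 67–72). A matroid on $E$ with rank function $\rho$ can be covered by $d$ independent sets if and only if $|X|\le d\,\rho(X)$ for all $X\subseteq E$.

The condition is clearly necessary, since each independent set contains at most $\rho(X)$ elements of $X$. The theorem says that this count is the only obstruction. For instance, three nonzero proportional vectors have rank $1$, and they need three independent sets. We use the theorem as a black box.

## Contracting one point, and what is lost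

By $(\ast)$ we should look for an obstruction to covering $Z\setminus\{p\}$ by $d$ sets avoiding $p$. Edmonds' theorem suggests asking for more: cover $Z\setminus\{p\}$ by $d$ sets whose images modulo $p$ are linearly independent. If the images of $S$ are independent, then $r(S\cup\{p\})-1=r_p(S)=|S|\ge r(S)$, so $S$ avoids $p$. By $(\ast)$ such a covering is impossible. Hence there is $X\subseteq Z\setminus\{p\}$ with $|X|\ge d\,r_p(X)+1$; it is nonempty. For $Z'=X\cup\{p\}$ we have $\delta(Z')=r_p(X)$, so
$$|Z'|=|X|+1\ge d\,\delta(Z')+2 .$$
Thus *every point of $Z$ lies in a rich subset of $Z$*. This is encouraging, but these rich sets may overlap, so their dimensions need not add up to anything small.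

For a Cayley–Bacharach example, take $d=3$ and six lines in general position in $\mathbb P^2$, no three concurrent, and let $Z$ be the set of their $15$ intersection points. Each line contains five points of $Z$. A cubic that vanishes on $Z\setminus\{p\}$ vanishes at four points of a line through $p$, hence on that line and at $p$; so $Z$ is Cayley–Bacharach. The lines are rich sets, since $5=d+2$, and every point lies on one of them. But four of the lines miss the intersection point of the other two, so at least five are needed to cover $Z$. Their dimension sum is then at least $5$, while $|Z|=15\le 3\cdot 5+1$ asks for $e=4$. The right answer here is the plane itself.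

One might hope to choose the rich sets better. But the conclusion "every point lies in a rich set" is too weak to imply Theorem 2, however one chooses. Let $d=3$ and let $e_1,\dots,e_8$ be the standard basis of $\mathbb F^8$. Let $Z$ consist of seven points on the line $L=\mathbb P(\langle e_1,e_2\rangle)$ and the six points $p_i=[e_{i+2}]$, $i=1,\dots,6$. The seven points on $L$ form a rich set, since $7\ge 5$. Together with any one $p_i$ they form a set of eight points spanning a plane, and $8=3\cdot 2+2$, so it is rich. Every point of $Z$ lies in a rich set, and $|Z|=13=(3+1)\cdot 3+1$. If subspaces of dimensions $a_1,\dots,a_k\ge 1$ cover $Z$, the corresponding vector subspaces span $\mathbb F^8$, so $8\le\sum(a_i+1)\le 2\sum a_i$ and $\sum a_i\ge 4$. The conclusion of Theorem 2 with $e=3$ fails.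

Of course this $Z$ is not Cayley–Bacharach: $p_1$ is not in the span of the other points. So we can see exactly where information was lost. Modulo $p_1$ the seven points on $L$ have rank $2$, so an independent set contains at most two of them, and three independent sets contain at most six. Edmonds' theorem reports an obstruction. But the single set $Z\setminus\{p_1\}$ avoids $p_1$. To avoid $p$ is weaker than to be independent modulo $p$, and the difference matters for sets with many points and small span.

## Blocks that move as a whole

The remedy is the move from the five-point case. Rich sets already found should go into a covering set as a whole, each as one *block*, and a block should be charged its rank and not its number of points. We set this up for a general admissible family.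

Let $\mathcal Z=\{Z_1,\dots,Z_k\}$ be an admissible family and $p\in Z$ a point with
$$p\notin\bigcup_i Z_i\qquad\text{and}\qquad p\notin\langle Z_i\rangle\ \text{ for all } i. \tag{3}$$
Let $A_0=Z\setminus(\{p\}\cup\bigcup_iZ_i)$ be the set of remaining points, and let $E=A_0\sqcup\{1,\dots,k\}$. Each $x\in E$ gets a block $[x]\subseteq Z$: put $[a]=\{a\}$ for $a\in A_0$ and $[i]=Z_i$. The blocks are pairwise disjoint and their union is $Z\setminus\{p\}$. For $X\subseteq E$ write $[X]=\bigcup_{x\in X}[x]$, and put $w(x)=r([x])$.

When does $[X]$ avoid $p$? It is enough that the blocks in $X$ are "jointly independent modulo $p$", in the sense that $r_p([X])\ge\sum_{x\in X}w(x)$; for then $r([X]\cup\{p\})-1\ge\sum_{x\in X}r([x])\ge r([X])$. Subtract $w(x)-1$ from both sides for each $x\in X$. The condition becomes $|X|\le\mu(X)$, where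
$$\mu(X)=r_p([X])-\sum_{x\in X}(w(x)-1). \tag{4}$$
So we have shown
$$|X|\le\mu(X)\quad\Longrightarrow\quad r([X]\cup\{p\})>r([X]). \tag{5}$$

**Properties of $\mu$.** It is integer valued, and $\mu(\emptyset)=0$. It is submodular: since blocks are disjoint, $[X\cup Y]=[X]\cup[Y]$ and $[X\cap Y]=[X]\cap[Y]$, so $X\mapsto r_p([X])$ is submodular because $r_p$ is, and the subtracted sum is additive, contributing equally to both sides. By (3) no block has $p$ in its span (for $a\in A_0$ because $a\ne p$), so $r_p([x])=w(x)$ and $\mu(\{x\})=1$ for each $x$.

In the example with $13$ points, take the single block $Z_1$ consisting of the seven points on $L$, and $p=p_1$. Then $r_p([X])=\sum_{x\in X}w(x)$ and $\mu(X)=|X|$ for all $X$. The false obstruction has disappeared.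

The function $\mu$ is in general not a matroid rank function, nor even monotone. If $X$ consists of $m\ge 2$ blocks, each spanning a line, the lines being distinct and all in one plane that does not contain $p$, then $r_p([X])=3$ and $\mu(X)=3-m$. So $\mu$ can decrease and become negative, and Edmonds' theorem does not apply to it directly. We need a version for submodular functions.

## A covering lemma for submodular functions

**Lemma.** Let $E$ be a finite set, $\mu:2^E\to\mathbb Z$ submodular with $\mu(\emptyset)=0$, and $d\ge 1$. If $|X|\le d\,\mu(X)$ for all $X\subseteq E$, then $E=X_1\sqcup\dots\sqcup X_d$ with $|X_j|\le\mu(X_j)$ for every $j$ (some $X_j$ may be empty).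

The plan is to make $\mu$ monotone, build a matroid from the monotone function, bound its rank, and apply Edmonds' theorem.

**Step 1: a monotone function below $\mu$.** Matroid arguments need monotonicity, so we replace $\mu$ by
$$f(X)=\min_{K\supseteq X}\mu(K).$$
It is integer valued and nondecreasing, and $f\le\mu$. It is submodular: if $K\supseteq X$ and $L\supseteq Y$ attain the minima, then
$$f(X)+f(Y)=\mu(K)+\mu(L)\ge\mu(K\cup L)+\mu(K\cap L)\ge f(X\cup Y)+f(X\cap Y),$$
because $K\cup L\supseteq X\cup Y$ and $K\cap L\supseteq X\cap Y$. Next, $f(\emptyset)=0$, because $\mu(\emptyset)=0$ and $\mu(K)\ge|K|/d>0$ for $K\ne\emptyset$. Finally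
$$d\,f(X)\ge|X| \tag{6}$$
for all $X$, because $d\,\mu(K)\ge|K|\ge|X|$ for every $K\supseteq X$.

**Step 2: independent sets and tight sets.** We want the independent sets to be those for which the required inequality holds together with all its restrictions. Call $I\subseteq E$ independent if $|T|\le f(T)$ for all $T\subseteq I$. The empty set is independent, and subsets of independent sets are independent. For an independent $I$, call $T\subseteq I$ *tight* if $f(T)=|T|$. The union of two tight sets $S,T\subseteq I$ is tight, since
$$|S\cup T|\le f(S\cup T)\le f(S)+f(T)-f(S\cap T)\le|S|+|T|-|S\cap T|=|S\cup T|.$$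
The first and third inequalities hold because $S\cup T$ and $S\cap T$ are subsets of $I$. The empty set is tight.

**Step 3: the size of a maximal independent subset.** We show that all maximal independent subsets of a given $X\subseteq E$ have the same size, and find a formula for it. Let $I$ be a maximal independent subset of $X$, and let $x\in X\setminus I$. Then $I\cup\{x\}$ is not independent, so some subset of it violates the inequality. This subset contains $x$, because $I$ is independent. So it is $T_x\cup\{x\}$ with $T_x\subseteq I$, and
$$|T_x|+1>f(T_x\cup\{x\})\ge f(T_x)\ge|T_x|.$$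
These are integers, so $f(T_x\cup\{x\})=f(T_x)=|T_x|$. In particular $T_x$ is tight. Let $T=\bigcup_{x\in X\setminus I}T_x$, a tight subset of $I$ by Step 2 (with $T=\emptyset$ if $X=I$).

For $x\in X\setminus I$ apply submodularity to $T$ and $T_x\cup\{x\}$. Their union is $T\cup\{x\}$, and their intersection is $T_x$, since $x\notin T$. So
$$f(T\cup\{x\})\le f(T)+f(T_x\cup\{x\})-f(T_x)=f(T).$$
Now add the elements $x_1,\dots,x_s$ of $X\setminus I$ one at a time. Submodularity for $T\cup\{x_1,\dots,x_{j-1}\}$ and $T\cup\{x_j\}$, which intersect in $T$, gives
$$f(T\cup\{x_1,\dots,x_j\})\le f(T\cup\{x_1,\dots,x_{j-1}\})+f(T\cup\{x_j\})-f(T)\le f(T\cup\{x_1,\dots,x_{j-1}\}).$$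
With monotonicity we get $f(Y)=f(T)=|T|$ for $Y:=T\cup(X\setminus I)$. Since $X\setminus Y=I\setminus T$,
$$|I|=|T|+|I\setminus T|=f(Y)+|X\setminus Y|. \tag{7}$$
On the other hand, every independent $I'\subseteq X$ satisfies
$$|I'|=|I'\cap Y|+|I'\setminus Y|\le f(I'\cap Y)+|X\setminus Y|\le f(Y)+|X\setminus Y|=|I|.$$
So no independent subset of $X$ is larger than $I$. As $I$ was an arbitrary maximal one, all maximal independent subsets of $X$ have the same size.

**Step 4: Edmonds' theorem.** By Step 3 the independent sets form a matroid on $E$. By (7) its rank function satisfies $\rho(X)=f(Y)+|X\setminus Y|$ for some $Y\subseteq X$. With (6),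
$$d\,\rho(X)\ge|Y|+d\,|X\setminus Y|\ge|Y|+|X\setminus Y|=|X|$$
for every $X\subseteq E$. So Edmonds' theorem covers $E$ by $d$ independent sets. Subsets of independent sets are independent, so we may shrink them to disjoint sets $X_1,\dots,X_d$ with union $E$. Each is independent, so $|X_j|\le f(X_j)\le\mu(X_j)$. $\square$

## Families of maximal score cover $Z$: proof of Theorem 1

Let $Z$ be nonempty and Cayley–Bacharach for $\mathcal O(d)$.

**Claim.** Every admissible family that maximizes $\Phi$ covers $Z$.

**Proof of the claim.** Let $\mathcal Z=\{Z_1,\dots,Z_k\}$ be any admissible family and suppose $p\in Z\setminus\bigcup_iZ_i$. We construct an admissible family of larger score.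

**Case 1: $p\in\langle Z_i\rangle$ for some $i$.** The purpose of this case is to reach the situation (3). Replace $Z_i$ by $Z_i\cup\{p\}$. The span does not change and the number of points grows by one, so $\Phi$ grows by $1$.

**Case 2: $p\notin\langle Z_i\rangle$ for all $i$.** Now (3) holds, and we have $E$, the blocks and $\mu$ from (4).

**Step A: the covering condition must fail.** Here $(\ast)$ enters. Suppose that $|X|\le d\,\mu(X)$ for all $X\subseteq E$. The Lemma gives $E=X_1\sqcup\dots\sqcup X_d$ with $|X_j|\le\mu(X_j)$. Put $S_j=[X_j]$. Explicitly, adding $\sum_{x\in X_j}(w(x)-1)$ to both sides,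
$$r(S_j\cup\{p\})-1=r_p(S_j)\ \ge\ \sum_{x\in X_j}w(x)=\sum_{x\in X_j}r([x])\ \ge\ r(S_j),$$
which is (5). So each $S_j$ avoids $p$, while $S_1\cup\dots\cup S_d=Z\setminus\{p\}$. This contradicts $(\ast)$. Hence there is $X\subseteq E$ with
$$|X|\ge d\,\mu(X)+1, \tag{8}$$
and $X\ne\emptyset$ because $\mu(\emptyset)=0$.

**Step B: the failing set gives a better family.** We merge $p$ with all blocks in $X$ and compute the score. Write $X=A\sqcup J$ with $A\subseteq A_0$ and $J\subseteq\{1,\dots,k\}$, and put
$$Z'=\{p\}\cup[X]=\{p\}\cup A\cup\bigcup_{i\in J}Z_i .$$
Then $|Z'|\ge 2$, and $Z'$ is disjoint from $Z_i$ for $i\notin J$. For $a\in A$ we have $w(a)-1=0$, and for $i\in J$ we have $w(i)-1=\delta(Z_i)$. By (2) and (4),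
$$\delta(Z')=r([X]\cup\{p\})-1=r_p([X])=\mu(X)+\sum_{i\in J}\delta(Z_i),\qquad |Z'|=1+|A|+\sum_{i\in J}|Z_i|.$$
Therefore
$$g(Z')=|A|-d\,\mu(X)+\sum_{i\in J}\bigl(|Z_i|-d\,\delta(Z_i)\bigr).$$
Since $|Z_i|-d\,\delta(Z_i)=g(Z_i)+1$, this equals
$$g(Z')=|A|+|J|-d\,\mu(X)+\sum_{i\in J}g(Z_i)=|X|-d\,\mu(X)+\sum_{i\in J}g(Z_i)\ \ge\ 1+\sum_{i\in J}g(Z_i)$$
by (8). So if we remove the $Z_i$ with $i\in J$ from the family and put in $Z'$, we get an admissible family of strictly larger score. This proves the claim. $\square$

*Two runs of Step B, with $d=2$.* For four points on each of two skew lines in $\mathbb P^3$, start with the first quadruple as the only member and let $p$ be on the second line. Let $X$ be the other three points on the second line. Then $\mu(X)=r_p(X)=1$ and $3\ge 2\cdot 1+1$. The new set $Z'$ is the second quadruple, and the score rises from $1$ to $2$.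

For a merging step, take a triangle $ABC$ in the plane, and let $Z$ consist of the vertices and two further points on each side; each side contains $4=d+2$ points, so $Z$ is Cayley–Bacharach for $\mathcal O(2)$. Let $Z_1$ be the four points on $AB$ and $Z_2$ the three points on $BC$ other than $B$, of scores $1$ and $0$. Let $p,a$ be the two points left, both on $CA$. Neither line contains $p$, so we are in Case 2 with $E=\{a,1,2\}$. Here $r_p([E])=2$, so $\mu(E)=2-0-1-1=0$ and $X=E$ satisfies (8). Then $Z'=Z$ and $g(Z)=9-4-1=4$, in agreement with $|X|-d\,\mu(X)+g(Z_1)+g(Z_2)=3-0+1+0$.

**Conclusion of the proof of Theorem 1.** It remains to see that the members of a maximizing family are rich. Let $\mathcal Z=\{Z_1,\dots,Z_k\}$ maximize $\Phi$. By the claim it is a partition of $Z$, and $k\ge 1$ since $Z\ne\emptyset$. Suppose $g(Z_i)\le 0$ for some $i$, and delete $Z_i$. The score of the remaining family is at least as large, so this family is again maximizing. But it does not cover $Z$, against the claim. So $g(Z_i)\ge 1$ for every $i$, that is, $|Z_i|\ge d\,\delta(Z_i)+2$. Since $|Z_i|\ge 2$, also $\delta(Z_i)\ge 1$. Summing over $i$ gives $|Z|\ge d\sum_i\dim\langle Z_i\rangle+2k$.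 $\blacksquare$

With the deduction given earlier, Theorem 2 is proved: the conjecture is true for all $d\ge 1$, $e\ge 0$ and $n$.

**Remark.** Apart from $(\ast)$, the proof of Theorem 1 used only that $r$ is the rank function of a *simple* matroid on $Z$, meaning that $r(S)=|S|$ whenever $|S|\le 2$; read $p\in\langle Z_i\rangle$ as $r(Z_i\cup\{p\})=r(Z_i)$. So Theorem 1 holds verbatim for every simple matroid satisfying $(\ast)$, and over every field. Algebraic closedness is used only for the examples, including those in the proof of Theorem 3, to have enough points.

## Rational normal curves and the exact range of $|Z|$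

Let $M\ge 1$. A rational normal curve of degree $M$ is the image $C$ of $\mathbb P^1\to\mathbb P^M$, $[s:t]\mapsto[s^M:s^{M-1}t:\dots:t^M]$, up to a linear change of coordinates; for $M=1$ it is the line itself. We need two facts.

**Fact 1.** *Any $m\ge dM+2$ points on $C$ form a Cayley–Bacharach set for $\mathcal O(d)$.* A degree-$d$ form restricts to $C\cong\mathbb P^1$ as a binary form of degree $dM$. If it vanishes at all but one of the points, it has at least $dM+1$ zeros on $C$, so it vanishes on $C$.

**Fact 2.** *A linear subspace of dimension $a<M$ contains at most $a+1$ points of $C$.* A hyperplane contains at most $M$ points of $C$, because its equation restricts to a nonzero binary form of degree $M$. If a subspace of dimension $a<M$ contained $a+2$ points of $C$, add $M-a-1$ further points of $C$. The resulting $M+1$ points lie in a subspace of dimension at most $a+(M-a-1)=M-1$, hence in a hyperplane, which is impossible.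

**Theorem 1 is sharp for all prescribed dimensions.** Given $\delta_1,\dots,\delta_k\ge 1$, choose linear subspaces of dimensions $\delta_i$ whose underlying vector spaces are in direct sum, and in each choose a set $Z_i$ of $d\delta_i+2$ points on a rational normal curve $C_i$ of degree $\delta_i$. By Fact 2 the points of $Z_i$ span the $i$-th subspace, since $d\delta_i+2>\delta_i$ and so they lie in no hyperplane of it. The union $Z$ is Cayley–Bacharach for $\mathcal O(d)$: if a form vanishes on all of $Z$ but one point, and that point is in $Z_i$, then the form vanishes at $d\delta_i+1$ points of $C_i$, hence on $C_i$. The subspaces are disjoint, so $|Z|=d\sum\delta_i+2k$ exactly.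

**Proof of Theorem 3, lower bounds.** These are the positive statements. Theorem 2 gives $N(d,e)\ge(e+1)d+1$ for all $d\ge 1$; for $d=1$ this is $N(1,e)\ge e+2$. For $d=1$ we also have $N(1,e)\ge 2e$. If $n\ge 1$, pair up the points: at most $2e$ points lie on at most $e$ lines (a leftover point lies on some line). If $n=0$, a Cayley–Bacharach set for $\mathcal O(1)$ is empty, since a nonzero linear form vanishes nowhere on $\mathbb P^0$.

**Proof of Theorem 3, upper bounds.** We need Cayley–Bacharach sets with one point too many that lie in no such union. Let $Z$ consist of $m=Md+2$ points on a rational normal curve in $\mathbb P^M$ with $M>e$; it is Cayley–Bacharach by Fact 1. Suppose $L_1,\dots,L_k$ have dimensions $a_i\ge 1$ with $\sum a_i\le e$. Then $k\le e$ and $a_i\le e<M$, so by Fact 2 the union of the $L_i$ contains at most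
$$\sum_i(a_i+1)\le e+k\le 2e$$
points of $Z$. So if $m>2e$, the set $Z$ is in no such union and $N(d,e)\le m-1$. There are three cases.

- $d\ge 2$: take $M=e+1$, so $m=(e+1)d+2\ge 2e+4>2e$. Hence $N(d,e)\le(e+1)d+1$.
- $d=1$, $e\le 1$: take $M=e+1$, so $m=e+3>2e$. Hence $N(1,e)\le e+2=\max(e+2,2e)$.
- $d=1$, $e\ge 2$: take $M=2e-1$, which is larger than $e$, so $m=M+2=2e+1>2e$. Hence $N(1,e)\le 2e=\max(e+2,2e)$.

Together with the lower bounds this proves Theorem 3. $\square$

So for every $d\ge 2$ and every $e\ge 0$ the bound $|Z|\le(e+1)d+1$ in Theorem 2 is best possible. For $d=1$ the bound in Theorem 2 is $e+2$, which equals $N(1,e)$ for $e\le 2$ and is smaller than $N(1,e)=2e$ for $e\ge 3$.
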